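\title{Definable elementary embeddings of the universe without the Power Set Axiom}

\begin{abstract}
Suzuki's theorem, in its version for set theory without Power Set, says that no model of $\mathrm{ZF}^{-}$ has a nontrivial, cofinal, elementary embedding into itself that is definable from parameters. We determine whether two of its hypotheses can be weakened. Cofinality cannot be dropped: if $\mathrm{ZFC}+\mathrm{I1}$ is consistent, then so is $\mathrm{ZF}^{-}$ together with a nontrivial elementary embedding of the universe into itself that is definable from a parameter. Collection can be weakened to Replacement: the theorem holds for $\mathrm{ZF}^{c-}$. The second proof passes to an inner model that is a union of set-sized levels, on which the embedding remains cofinal and over which elementarity can be expressed by a single formula.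
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

All theories below are in the language $\{\in\}$ and contain Extensionality, Foundation, Pairing, Union, Infinity and the Separation Scheme. None contains Power Set or any form of choice unless this is stated. The theory $\mathrm{ZF}^{-}$ adds the Collection Scheme,
\[
\forall x\in a\,\exists y\,\psi(x,y,\vec w)\ \rightarrow\ \exists b\,\forall x\in a\,\exists y\in b\,\psi(x,y,\vec w),
\]
while $\mathrm{ZF}^{c-}$ adds only the Replacement Scheme: if for each $x\in a$ there is \emph{exactly one} $y$ with $\psi(x,y,\vec w)$, then these $y$ form a set. Collection and Separation give Replacement, so $\mathrm{ZF}^{-}$ extends $\mathrm{ZF}^{c-}$. The theory $\mathrm{ZFC}^{-}$ is $\mathrm{ZF}^{-}$ plus ``every set can be well-ordered''. The letter $V$ denotes an arbitrary model of the theory under discussion; it need not be well-founded.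

A map $j:V\to V$ is \emph{definable from parameters} if there are a formula $\varphi(x,y,z)$ and a set $p$ with $j(x)=y\iff\varphi(x,y,p)$. It is \emph{nontrivial} if $j(x)\ne x$ for some $x$, and \emph{cofinal} if every $y$ belongs to $j(x)$ for some $x$. It is \emph{elementary} if
\begin{equation}\label{eq:elem}
\forall x_1\dots\forall x_n\,\bigl(\psi(x_1,\dots,x_n)\leftrightarrow\psi(j(x_1),\dots,j(x_n))\bigr)
\end{equation}
for every formula $\psi(v_1,\dots,v_n)$ of $\{\in\}$. Elementarity is a scheme, with one sentence for each $\psi$, so the existence of such an embedding is best phrased as the consistency of a theory. For a base theory $T$ and a formula $\varphi$, let $T_\varphi$ be $T$ together with a new constant $p$ and the axioms $\forall x\,\exists!y\,\varphi(x,y,p)$, $\exists x\,\neg\varphi(x,x,p)$, and all instances of \eqref{eq:elem} for the map $j$ sending $x$ to the unique $y$ with $\varphi(x,y,p)$. The formulas $\psi$ in \eqref{eq:elem} do not contain the constant $p$. Let $T_\varphi^{\mathrm{cof}}$ be $T_\varphi$ plus the cofinality axiom $\forall y\,\exists x\,(y\in j(x))$.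

Suzuki's theorem, in a version for $\mathrm{ZF}^{-}$, states that no model of $\mathrm{ZF}^{-}$ carries a nontrivial, cofinal, elementary $j:V\to V$ definable from parameters; it is a theorem scheme, with one instance for each $\varphi$. The same holds for models of Zermelo set theory. The following question comes from Matthews \cite{Matthews}.

\medskip
\noindent\textbf{Question.} (1) Is there a formula $\varphi$ such that $(\mathrm{ZF}^{-})_\varphi$ is consistent? (2) Is there a formula $\varphi$ such that $(\mathrm{ZF}^{c-})_\varphi^{\mathrm{cof}}$ is consistent?
\medskip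

\subsection{What to expect}\label{sub:expect}

In the presence of Power Set both hypotheses in question come for free, because the universe is the union of the sets $V_\alpha$. Collection follows from Replacement by sending $x\in a$ to the least $\alpha$ such that $V_\alpha$ contains a witness for $x$. Every elementary $j$ is cofinal, since $\alpha\le j(\alpha)$ and so $V_\alpha\subseteq V_{j(\alpha)}=j(V_\alpha)$. The question asks which of these two consequences of Power Set actually prevents a definable embedding.

A nontrivial elementary $j$ moves some ordinal (Lemma~\ref{lem:basic}); the least one is its \emph{critical point}. If $j$ is defined by a formula $\varphi(x,y)$ without parameters, a contradiction is immediate. The critical point $\kappa$ is the unique solution of the formula $\psi(v)$ saying ``$v$ is the least ordinal with $\neg\varphi(v,v)$''. By elementarity $j(\kappa)$ is also a solution, so $j(\kappa)=\kappa$. Neither cofinality nor Collection appears.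

With a parameter, one tries to remove it by minimizing. Write $j_q$ for the map defined by $\varphi(\cdot,\cdot,q)$. Suppose $\mathcal{E}$ is a class defined without parameters, $p\in\mathcal{E}$, and each $j_q$ with $q\in\mathcal{E}$ moves an ordinal. Let $\kappa_0$ be the smallest of the critical points of these $j_q$, attained at $q$. Then $\kappa_0$ is defined by a parameter-free formula $\psi$, and if $j_q$ preserves $\psi$, it fixes its own critical point. The difficulty is circular: $\psi$ contains the definition of $\mathcal{E}$, so if membership in $\mathcal{E}$ requires preservation of formulas up to some complexity, then $\psi$ is on its face more complex than that. What is needed is a single first-order condition on $q$ that implies full elementarity of $j_q$. A natural candidate is ``cofinal and $\Sigma_1$-elementary'', but it is known that cofinal $\Sigma_1$-elementary embeddings between models of $\mathrm{ZF}^{c-}$ need not be $\Sigma_2$-elementary.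

One might therefore guess that the answer to (1) is no, since the parameter-free case makes no use of cofinality, and that the answer to (2) is yes, since without Collection the natural candidate breaks down. Both guesses are wrong.

\subsection{Results}

Let $\mathrm{I1}$ be the statement that there are a limit ordinal $\lambda>\omega$ and a nontrivial elementary map $j:V_{\lambda+1}\to V_{\lambda+1}$.

\begin{theorem}\label{thm:A}
There is an explicit formula $\varphi$ such that $\mathrm{ZFC}+\mathrm{I1}$ proves that $(\mathrm{ZFC}^{-})_\varphi$ has a transitive model. Hence $\mathrm{Con}(\mathrm{ZFC}+\mathrm{I1})$ implies $\mathrm{Con}((\mathrm{ZF}^{-})_\varphi)$.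
\end{theorem}

\begin{theorem}\label{thm:B}
For every formula $\varphi$, the theory $(\mathrm{ZF}^{c-})_\varphi+\exists z\,(p\in j(z))$ is inconsistent. In particular, $(\mathrm{ZF}^{c-})_\varphi^{\mathrm{cof}}$ is inconsistent.
\end{theorem}

The second sentence of Theorem~\ref{thm:B} follows from the first by applying cofinality to $y=p$. So the answer to (1) is yes, relative to $\mathrm{Con}(\mathrm{ZFC}+\mathrm{I1})$, and the answer to (2) is no.

Section~\ref{sec:prelim} collects what remains of basic set theory in $\mathrm{ZF}^{c-}$. Section~\ref{sec:A} proves Theorem~\ref{thm:A}: the model is $H_{|V_\lambda|^+}$, and the parameter is the restriction of $j$ to $V_\lambda$. Sections~\ref{sec:cover}--\ref{sec:N} prove Theorem~\ref{thm:B}. Section~\ref{sec:comp} describes the parameters that can never define an embedding, gives a finitary form of Theorem~\ref{thm:B} and a formally weaker hypothesis for Theorem~\ref{thm:A}, and shows that the theories in the question prove $\mathrm{Con}(\mathrm{ZFC})$.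

\section{Set theory with Replacement only}\label{sec:prelim}

A \emph{class} is a collection defined in $V$ by a formula with parameters. The facts below hold in $\mathrm{ZF}^{c-}$ because in each case Replacement is applied to a function with unique values.

\begin{itemize}
\item \emph{Products.} Each $\{x\}\times b$ is an image of $b$, and $a\times b=\bigcup_{x\in a}(\{x\}\times b)$.
\item \emph{Recursion} on $\omega$, on the ordinals, and along well-founded relations on sets: approximations are unique, and Replacement collects them. This gives transitive closures $\mathrm{tc}(x)$, ranks $\mathrm{rk}(x)$, and order types of well-orders. Every nonempty class $C$ has an element of least rank: take $x\in C$ and apply Separation to the ordinals $\le\mathrm{rk}(x)$.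
\item \emph{Finite sequences.} The set $t^{n+1}$ is an image of $t^n\times t$, so each $t^n$ exists by induction, and $t^{<\omega}=\bigcup_n t^n$.
\item \emph{Satisfaction.} Code formulas of the language $\{\in,R\}$, with $R$ a ternary relation symbol, by elements of $\omega$, with arithmetically defined syntax. For a nonempty set $t$ and $r\subseteq t^3$, the satisfaction relation of $(t,\in,r)$ is the set $S\subseteq\omega\times t^{<\omega}$ that obeys Tarski's clauses; for instance, $(\exists v_i\tau,a)\in S$ if and only if $(\tau,a')\in S$ for some $a'\in t^{<\omega}$ agreeing with $a$ on the free variables of $\exists v_i\tau$. It is built by recursion on complexity, each stage by Separation from $\omega\times t^{<\omega}$, and it is unique by induction on complexity.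
\item \emph{Definable subsets.} The subsets of $t$ definable with parameters over $(t,\in,r)$ form a set, an image of a subset of $\omega\times t^{<\omega}$.
\end{itemize}

For a class $M$, the expression $M\models\sigma(\vec w)$ with $\sigma$ a formula of the metatheory abbreviates the relativization of $\sigma$ to $M$. When $M$ is a set, this agrees with the satisfaction relation at the code of $\sigma$. A formula is $\Delta_0$ if all its quantifiers have the form $\exists u\in v$ or $\forall u\in v$, and it is \emph{absolute} between $M\subseteq M'$ if it has the same truth value in both for all arguments from $M$. We use constantly that $\Delta_0$ formulas are absolute between transitive classes; this includes formulas of $\{\in,R\}$ when $R$ is interpreted in both classes by restricting one fixed relation. Being a transitive set, an ordinal, an ordered pair, a function, or $\omega$ is expressed by a $\Delta_0$ formula.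

Let $V\models(\mathrm{ZF}^{c-})_\varphi$. Since $j$ is definable from $p$, Separation and Replacement apply to formulas that mention $j$, and so do induction and recursion. Elementarity is mostly used in the following form: if an operation $F$ is defined by a parameter-free formula of $\{\in\}$ and $F(\vec x)$ exists, then
\begin{equation}\label{eq:commute}
j(F(x_1,\dots,x_n))=F(j(x_1),\dots,j(x_n)).
\end{equation}
This is \eqref{eq:elem} for the formula $v=F(\vec v)$.

\begin{lemma}\label{lem:basic}
Let $V\models(\mathrm{ZF}^{c-})_\varphi$.
\begin{itemize}
\item[(a)] $j$ is injective, $j(n)=n$ for all $n\in\omega$, $j(\omega)=\omega$, and $j(a)=j\circ a$ for every finite sequence $a$.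
\item[(b)] $j$ maps ordinals to ordinals, and $\alpha\le j(\alpha)$.
\item[(c)] $j$ moves an ordinal, and the least such ordinal $\kappa$ satisfies $\kappa<j(\kappa)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Injectivity is \eqref{eq:elem} for $v_1=v_2$. By \eqref{eq:commute}, $j(0)=0$, $j(\omega)=\omega$ and $j(n+1)=j(n)+1$, so $j(n)=n$ by induction in $V$; this covers the nonstandard elements of $\omega$, if there are any. If $a$ has length $n$, then $j(a)$ is a sequence of length $j(n)=n$ and $j(a)(i)=j(a)(j(i))=j(a(i))$.

(b) If $\alpha$ were least with $j(\alpha)<\alpha$, elementarity would give $j(j(\alpha))<j(\alpha)$, so $j(\alpha)$ would be a smaller counterexample.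

(c) Suppose $j$ fixes every ordinal, and let $x$ be of least rank with $j(x)\ne x$. If $y\in x$, then $y=j(y)\in j(x)$. If $y\in j(x)$, then $\mathrm{rk}(y)<\mathrm{rk}(j(x))=j(\mathrm{rk}(x))=\mathrm{rk}(x)$, so $j(y)=y\in j(x)$, and $y\in x$ by elementarity. Hence $j(x)=x$, a contradiction. The inequality $\kappa<j(\kappa)$ follows from (b).
\end{proof}

\section{A definable embedding that is not cofinal}\label{sec:A}

In this section we work in $\mathrm{ZFC}+\mathrm{I1}$ and fix $\lambda$ and $j:V_{\lambda+1}\to V_{\lambda+1}$. The structure $V_{\lambda+1}$ is not a model of $\mathrm{ZF}^{-}$: it contains $V_\lambda$ but not $\{V_\lambda\}$. We enlarge it to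
\[
H=H_{\theta^+}=\{x:|\mathrm{tc}(\{x\})|\le\theta\},\qquad \theta=|V_\lambda|,
\]
and must solve two problems. The map $j$ has to be extended to $H$, and the extension has to be defined in $H$ from a single element of $H$, although $j$ itself has more than $\theta$ elements and is not in $H$.

\begin{lemma}\label{lem:H}
$H$ is transitive, $V_{\lambda+1}\subseteq H$, and $H\models\mathrm{ZFC}^{-}$.
\end{lemma}

\begin{proof}
If $y\in x$ or $y\subseteq x$, then $\mathrm{tc}(\{y\})\subseteq\mathrm{tc}(\{x\})\cup\{y\}$, so $H$ is transitive and closed under subsets. If $A\subseteq V_\lambda$, then $\mathrm{tc}(\{A\})\subseteq V_\lambda\cup\{A\}$. Also $\omega\in H$, and $H$ is closed under pairs and unions. This gives Extensionality, Foundation, Infinity, Pairing, Union and Separation. For Collection, let $a\in H$ and suppose that each $x\in a$ has a witness in $H$. Choose one, $y_x$, for each $x$. The set $b=\{y_x:x\in a\}$ has transitive closure $\bigcup_{x\in a}\mathrm{tc}(\{y_x\})$, of size at most $\theta\cdot\theta=\theta$, so $b\in H$. Finally, a well-order of $a\in H$ is a subset of $a\times a\in H$, so it lies in $H$, and it remains a well-order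 there.
\end{proof}

Power Set fails in $H$: all subsets of $V_\lambda$ are in $H$, and there are more than $\theta$ of them.

\subsection{The restriction to $V_\lambda$ determines $j$}

The elements of $V_\lambda$ are exactly the $x$ with $V_{\lambda+1}\models\exists y\,(x\in y)$, so $V_\lambda$ is definable without parameters over $V_{\lambda+1}$. Hence $j(V_\lambda)=V_\lambda$, $j$ maps $V_\lambda$ into $V_\lambda$, and $j\restriction V_\lambda$ is elementary from $V_\lambda$ to $V_\lambda$, since truth in $V_\lambda$ is expressed in $V_{\lambda+1}$ by bounding quantifiers by $V_\lambda$. As $\lambda$ is a limit, $V_\lambda$ is closed under ordered pairs and power sets, and it contains $\langle V_\beta:\beta\le\alpha\rangle$ for each $\alpha<\lambda$. Thus ``$y=V_\alpha$'' is expressible over $V_\lambda$, and $j(V_\alpha)=V_{j(\alpha)}$ for $\alpha<\lambda$. Since $j$ is strictly increasing from $\lambda$ to $\lambda$, also $\alpha\le j(\alpha)<\lambda$. Put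
\[
p=j\restriction V_\lambda .
\]
Then $p\subseteq V_\lambda\times V_\lambda\subseteq V_\lambda$, so $p\in V_{\lambda+1}\subseteq H$. For any function $q$ and set $E$ define
\[
q^+(E)=\bigcup\{q(e):e\in\mathrm{dom}(q),\ e\subseteq E\}.
\]

\begin{lemma}\label{lem:plus}
$j(E)=p^+(E)$ for every $E\subseteq V_\lambda$, that is, for every $E\in V_{\lambda+1}$.
\end{lemma}

\begin{proof}
If $e\in V_\lambda$ and $e\subseteq E$, then $p(e)=j(e)\subseteq j(E)$. Conversely, for $\alpha<\lambda$ the set $E\cap V_\alpha$ is in $V_\lambda$, and $p(E\cap V_\alpha)=j(E)\cap V_{j(\alpha)}$. Since $\alpha\le j(\alpha)$, the sets $V_{j(\alpha)}$ cover $V_\lambda\supseteq j(E)$.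
\end{proof}

\subsection{Codes}

An element of $H$ has at most $\theta$ hereditary members, so its membership graph can be copied onto $V_\lambda$. The copy is a subset of $V_\lambda$, and $j$ can be applied to it.

\begin{definition}
A \emph{code} consists of a well-founded relation $E\subseteq V_\lambda\times V_\lambda$ and a point $u\in V_\lambda$. Let $\pi_E$ be the unique function on $V_\lambda$ with $\pi_E(b)=\{\pi_E(a):a\mathrel{E}b\}$ for all $b$. The code $E,u$ \emph{denotes} $\pi_E(u)$.
\end{definition}

In formulas $E$ and $u$ are two separate variables, because the pair $(E,u)$ need not belong to $V_{\lambda+1}$.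

\begin{example}\label{ex:EA}
Let $A\subseteq V_\lambda$. If $A\notin V_\lambda$, then $\{A\}\notin V_{\lambda+1}$, and $j(\{A\})$ is undefined. Let
\[
E_A=\{((0,a),(0,b)):a\in b\in V_\lambda\}\cup\{((0,a),(1,0)):a\in A\}\cup\{((1,0),(1,1))\}.
\]
This relation is well-founded, because the assignment $(0,a)\mapsto\mathrm{rk}(a)$, $(1,0)\mapsto\lambda$, $(1,1)\mapsto\lambda+1$ increases along it. By induction on rank, $\pi_{E_A}((0,b))=\{\pi_{E_A}((0,a)):a\in b\}=b$. Hence $\pi_{E_A}((1,0))=A$ and $\pi_{E_A}((1,1))=\{A\}$. The set $E_A$ is definable from $A$ over $V_{\lambda+1}$, so $j(E_A)=E_{j(A)}$, and $j$ fixes the definable points $(1,0)$ and $(1,1)$. Applying $j$ to the code $E_A,(1,0)$ of $A$ gives a code of $j(A)$, and applying it to the code $E_A,(1,1)$ of $\{A\}$ gives a code of $\{j(A)\}$, which is the value an elementary extension of $j$ must take.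
\end{example}

To see that applying $j$ to codes always gives a well-defined elementary map, we show that $V_{\lambda+1}$ can evaluate the theory of $H$ through codes. The one obstacle is that the functions $\pi_E$ need not lie in $V_{\lambda+1}$, so equality of denoted sets must be expressed without them.

\begin{lemma}\label{lem:codes}
\begin{itemize}
\item[(a)] If $E,u$ is a code, then $\pi_E(u)\in H$ and $\pi_E\in H$. Every $x\in H$ is denoted by a code.
\item[(b)] The relations ``$E,u$ is a code'', ``$\pi_E(u)=\pi_{E'}(u')$'' and ``$\pi_E(u)\in\pi_{E'}(u')$'' (the last two for codes) are definable over $V_{\lambda+1}$ without parameters.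
\item[(c)] For each formula $\psi(v_1,\dots,v_n)$ there is a formula $\psi^*$ in $2n$ variables such that, for all codes,
\[
H\models\psi(\pi_{E_1}(u_1),\dots,\pi_{E_n}(u_n))\iff V_{\lambda+1}\models\psi^*(E_1,u_1,\dots,E_n,u_n).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) The range of $\pi_E$ is transitive and has size at most $\theta$, so it and its elements lie in $H$, and $\pi_E\subseteq V_\lambda\times\mathrm{ran}(\pi_E)$ lies in $H$. Given $x\in H$, take a surjection $g:V_\lambda\to\mathrm{tc}(\{x\})$ and put $a\mathrel{E}b\iff g(a)\in g(b)$. Then $E$ is well-founded, since $\mathrm{rk}(g(a))$ increases along it. Every element of $g(b)$ lies in $\mathrm{tc}(\{x\})$ and so has the form $g(a)$; thus $g(b)=\{g(a):a\mathrel{E}b\}$ and $\pi_E=g$. Take $u$ with $g(u)=x$.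

(b) Well-foundedness of $E$ says that every nonempty subset of $V_\lambda$ has an $E$-minimal element, and the subsets of $V_\lambda$ are the elements of $V_{\lambda+1}$. For equality, call $B\subseteq V_\lambda\times V_\lambda$ a \emph{matching} of $E$ and $E'$ if, whenever $(a,a')\in B$, each $c\mathrel{E}a$ has some $c'\mathrel{E'}a'$ with $(c,c')\in B$, and each $c'\mathrel{E'}a'$ has some $c\mathrel{E}a$ with $(c,c')\in B$. We claim that $\pi_E(u)=\pi_{E'}(u')$ if and only if some matching contains $(u,u')$; matchings are elements of $V_{\lambda+1}$, so this is first-order. If $B$ is a matching, we show by $E$-induction on $a$ that $(a,a')\in B$ implies $\pi_E(a)=\pi_{E'}(a')$: an element $\pi_E(c)$ of the left side equals $\pi_{E'}(c')$ for a partner $c'\mathrel{E'}a'$ of $c$, and an element $\pi_{E'}(c')$ of the right side equals $\pi_E(c)$ for a partner $c\mathrel{E}a$ of $c'$. Conversely, $\{(a,a'):\pi_E(a)=\pi_{E'}(a')\}$ is a matching. Finally, $\pi_E(u)\in\pi_{E'}(u')$ holds if and only if $\pi_E(u)=\pi_{E'}(b)$ for some $b\mathrel{E'}u'$.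

(c) Replace $=$ and $\in$ by the formulas from (b), and $\exists v$ by ``there is a code $E,u$''. The equivalence follows by induction on $\psi$; the quantifier step is (a).
\end{proof}

\subsection{The lifted embedding and its definition}

Define $j^*:H\to H$ by
\[
j^*(\pi_E(u))=\pi_{j(E)}(j(u))\qquad\text{for codes }E,u.
\]
By Lemma~\ref{lem:codes}(b) and elementarity of $j$, the pair $j(E),j(u)$ is a code, and codes of the same set are sent to codes of the same set; by (a), $j^*$ is defined on all of $H$ and takes values in $H$. By (c), applied before and after $j$,
\[
H\models\psi(\pi_E(u),\dots)\iff V_{\lambda+1}\models\psi^*(j(E),j(u),\dots)\iff H\models\psi(j^*(\pi_E(u)),\dots),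
\]
so $j^*$ is elementary. This is where elementarity on $V_{\lambda+1}$, and not merely on $V_\lambda$, is used: $\psi^*$ quantifies over subsets of $V_\lambda$. Example~\ref{ex:EA} shows $j^*(A)=j(A)$ for all $A\in V_{\lambda+1}$, so $j^*$ extends $j$ and is nontrivial.

\begin{definition}\label{def:phi}
Let $\varphi(x,y,p)$ say: $p$ is a function and, writing $D=\mathrm{dom}(p)$, there are $E\subseteq D\times D$, $u\in D$ and functions $\pi,\pi'$ with domain $D$ such that
\begin{itemize}
\item[(i)] $\pi(b)=\{\pi(a):a\in D,\ (a,b)\in E\}$ and $\pi'(b)=\{\pi'(a):a\in D,\ (a,b)\in p^+(E)\}$ for all $b\in D$;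
\item[(ii)] $\pi(u)=x$, $p(u)\in D$ and $\pi'(p(u))=y$.
\end{itemize}
\end{definition}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We show that $H\models\varphi(x,y,p)$ if and only if $j^*(x)=y$, for $p=j\restriction V_\lambda$ and $D=V_\lambda$. After the quantifiers on $E,u,\pi,\pi'$ the formula is $\Delta_0$, since $(a,b)\in p^+(E)$ means that $e\subseteq E$ and $(a,b)\in p(e)$ for some $e\in D$. So it has the same meaning in $H$ and in the universe.

Let $E,u,\pi,\pi'\in H$ be witnesses. If $a\mathrel{E}b$, then $\pi(a)\in\pi(b)$, so $\mathrm{rk}(\pi(a))$ increases along $E$. Hence $E,u$ is a code and $\pi=\pi_E$. By Lemma~\ref{lem:plus}, $p^+(E)=j(E)$, which is well-founded, so $\pi'=\pi_{j(E)}$. Therefore $x=\pi_E(u)$ and $y=\pi_{j(E)}(j(u))=j^*(x)$. Conversely, given $x\in H$, take a code $E,u$ of $x$. By Lemma~\ref{lem:codes}(a), $\pi_E$ and $\pi_{j(E)}$ are in $H$, and with $E,u$ they witness $\varphi(x,j^*(x),p)$.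

Thus $(H,\in,p)$ is a transitive model of $(\mathrm{ZFC}^{-})_\varphi$. For the last sentence of the theorem, $\mathrm{ZFC}+\mathrm{I1}$ proves $\mathrm{Con}((\mathrm{ZF}^{-})_\varphi)$; if $(\mathrm{ZF}^{-})_\varphi$ were inconsistent, $\mathrm{ZFC}$ would verify the proof of the contradiction, and $\mathrm{ZFC}+\mathrm{I1}$ would be inconsistent.
\end{proof}

\begin{remark}\label{rem:notcof}
Since $H\models\mathrm{ZF}^{c-}$, Theorem~\ref{thm:B} applies to $(H,\in,p)$ and shows that $p\notin j^*(z)$ for every $z\in H$. So $j^*$ is not cofinal, and the parameter itself is a witness.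
\end{remark}

\section{Covering sets}\label{sec:cover}

We turn to Theorem~\ref{thm:B}. Fix $\varphi$, and until the end of Section~\ref{sec:N} let $V\models(\mathrm{ZF}^{c-})_\varphi$ with $j=\varphi(\cdot,\cdot,p)$. To speak about all parameters at once, without naming $p$, call a set $q$ \emph{admissible} if $\varphi(\cdot,\cdot,q)$ defines an injective total function $V\to V$, and write $j_q$ for it. Let
\[
R(q,x,y)\iff q\text{ is admissible and }\varphi(x,y,q).
\]
This is a parameter-free formula of $\{\in\}$, so $j$ preserves it. By Lemma~\ref{lem:basic}(a), $p$ is admissible, and $j_p=j$. If $R(q,x,y)$ holds, then $y$ is determined by $(q,x)$ and $x$ is determined by $(q,y)$. This uniqueness is what allows Replacement to do the work of Collection below.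

The hypothesis $p\in j(z)$ says that $j$ is one of the maps in the family $j(\langle j_q:q\in z\rangle)$. Its effect is visible when $z$ has one element.

\begin{example}\label{ex:range}
Suppose $p=j(w)$, that is, $p\in j(\{w\})$. Fix any $y$. Then $R(j(w),y,j(y))$, so $\exists x\,R(j(w),x,j(y))$, and by elementarity there is $x$ with $R(w,x,y)$. Applying $j$ gives $R(j(w),j(x),j(y))$. Since $j_{j(w)}$ is injective, $y=j(x)$. So $j$ is surjective. But the critical point $\kappa$ is not a value of $j$: if $j(x)=\kappa$, then $x$ is an ordinal by elementarity, $x<\kappa$ gives $j(x)=x<\kappa$, and $x\ge\kappa$ gives $j(x)\ge j(\kappa)>\kappa$. This proves Theorem~\ref{thm:B} when $z$ is a singleton.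
\end{example}

For general $z$ we collect the preimages $j_q^{-1}(y)$ for all $q\in z$. The conclusion weakens from ``$y$ is a value of $j$'' to ``$y$ is an element of a value of $j$''.

\begin{lemma}\label{lem:cover}
Suppose $p\in j(z)$. For every $y$ the class $c(y)=\{x:\exists q\in z\;R(q,x,y)\}$ is a set, and $y\in j(c(y))$.
\end{lemma}

\begin{proof}
By Separation, $z'=\{q\in z:\exists x\,R(q,x,y)\}$ is a set. Each $q\in z'$ has exactly one such $x$, so $c(y)$ is a set by Replacement. By \eqref{eq:commute}, $j(c(y))=\{x:\exists q\in j(z)\;R(q,x,j(y))\}$. Now $p\in j(z)$ and $R(p,y,j(y))$.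
\end{proof}

So for elementary $j$ the condition $\exists z\,(p\in j(z))$ is equivalent to cofinality. What the lemma adds is a canonical witness: $c(y)$ is computed from $y$ and $z$ by $R$ alone. This will make $j$ cofinal on a suitable inner model, and not only on $V$.

\section{From local to global elementarity}\label{sec:local}

We now find the first-order condition asked for in Section~\ref{sub:expect}. Elementarity between \emph{sets} is first-order, by means of satisfaction relations. We show that it implies full elementarity for cofinal maps on a class that is a union of set-sized levels. For a transitive set or class $M$, let $(M,\in,R)$ be the structure in which $R$ is restricted to $M^3$, and for a nonempty transitive set $t$ let $\mathrm{Sat}(t)$ be the satisfaction relation of $(t,\in,R)$.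

\begin{definition}
A \emph{hierarchy} is a class sequence $\langle N_\alpha:\alpha\in\mathrm{Ord}\rangle$ of nonempty transitive sets such that $N_\alpha\subseteq N_\beta$ for $\alpha\le\beta$, $N_\gamma=\bigcup_{\alpha<\gamma}N_\alpha$ for limit $\gamma$, and each $N_\alpha$ is an element of $N=\bigcup_\alpha N_\alpha$. A class function $k:N\to N$ is
\begin{itemize}
\item \emph{locally elementary} if for every nonempty transitive $t\in N$ the set $k(t)$ is transitive, $k(x)\in k(t)$ for all $x\in t$, and $(e,a)\in\mathrm{Sat}(t)\iff(e,k\circ a)\in\mathrm{Sat}(k(t))$ for all $e\in\omega$ and $a\in t^{<\omega}$;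
\item \emph{cofinal in $N$} if every $y\in N$ belongs to $k(x)$ for some $x\in N$.
\end{itemize}
\end{definition}

Local elementarity says that $k\restriction t:(t,\in,R)\to(k(t),\in,R)$ is an elementary map of set structures.

\begin{lemma}[Reflection]\label{lem:reflect}
Let $\langle N_\alpha\rangle$ be a hierarchy and let $\Sigma$ be a finite set of formulas of $\{\in,R\}$, built with $\neg,\wedge,\exists$ and closed under subformulas. The class $D$ of all $\gamma$ such that every $\sigma\in\Sigma$ is absolute between $(N_\gamma,\in,R)$ and $(N,\in,R)$ is unbounded.
\end{lemma}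

\begin{proof}
For $\exists v\,\tau\in\Sigma$ and $\vec w\in N$, let $h_\tau(\vec w)$ be the least $\alpha$ such that $N_\alpha$ contains some $v$ with $(N,\in,R)\models\tau(v,\vec w)$, and $0$ if there is no such $v$. The witness $v$ is not unique, but its least level is, so by Replacement $h_\tau$ is bounded on tuples from any $N_\beta$. Given $\beta_0$, let $\beta_{n+1}$ be the least ordinal above $\beta_n$ that bounds all $h_\tau$ on tuples from $N_{\beta_n}$, and let $\gamma=\sup_n\beta_n$, so that $N_\gamma=\bigcup_nN_{\beta_n}$. We show $\gamma\in D$ by induction on $\sigma$. Atomic formulas are absolute, and $\neg,\wedge$ preserve absoluteness. Let $\sigma=\exists v\,\tau$ and $\vec w\in N_{\beta_n}$. A witness in $N_\gamma$ is one in $N$ by the induction hypothesis. If $N$ has a witness, it has one in $N_{\beta_{n+1}}\subseteq N_\gamma$, which is a witness in $N_\gamma$ by the induction hypothesis.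
\end{proof}

Given $k$ and a formula $\psi$, reflection reduces truth of $\psi(\vec x)$ in $N$ to truth in a level $N_\gamma$, and local elementarity carries it to $k(N_\gamma)$. The set $k(N_\gamma)$ need not be a level of the hierarchy, so Lemma~\ref{lem:reflect} says nothing about it. Instead we show that the sets $k(N_\gamma)$, $\gamma\in D$, form a chain along which $\Sigma$ is absolute, and cofinality identifies its union as $N$.

\begin{proposition}\label{prop:local}
Let $\langle N_\alpha\rangle$ be a hierarchy and let $k:N\to N$ be locally elementary and cofinal in $N$. For each formula $\psi$ of $\{\in,R\}$ and all $\vec x\in N$,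
\[
(N,\in,R)\models\psi(\vec x)\iff(N,\in,R)\models\psi(k(\vec x)).
\]
\end{proposition}

\begin{proof}
Rewrite $\psi$ with $\neg,\wedge,\exists$, let $\Sigma$ be the set of its subformulas, and let $D$ be as in Lemma~\ref{lem:reflect}. Write $M_\gamma=k(N_\gamma)$; it is a transitive element of $N$, so $M_\gamma\subseteq N$.

\emph{Step 1: if $\gamma<\gamma'$ are in $D$, then $M_\gamma\subseteq M_{\gamma'}$ and every $\sigma\in\Sigma$ is absolute between $(M_\gamma,\in,R)$ and $(M_{\gamma'},\in,R)$.} Let $\chi(u,u')$ say that $u\subseteq u'$ and, for each $\sigma\in\Sigma$, that the relativizations of $\sigma$ to $u$ and to $u'$ agree on all tuples from $u$. This is a $\Delta_0$ formula of $\{\in,R\}$. It is true of $N_\gamma,N_{\gamma'}$, because both levels agree with $N$ on $\Sigma$. Choose a level $t=N_\delta$ containing $N_\gamma$ and $N_{\gamma'}$ as elements. By absoluteness $(t,\in,R)\models\chi(N_\gamma,N_{\gamma'})$, by local elementarity $(k(t),\in,R)\models\chi(M_\gamma,M_{\gamma'})$, and since $k(t)$ is transitive, $\chi(M_\gamma,M_{\gamma'})$ is true.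

\emph{Step 2: $\bigcup_{\gamma\in D}M_\gamma=N$.} Given $y\in N$, take $x\in N$ with $y\in k(x)$ by cofinality, and $\gamma\in D$ with $x\in N_\gamma$. Then $y\in k(x)\in M_\gamma$, and $M_\gamma$ is transitive.

\emph{Step 3: for every $\sigma\in\Sigma$ and all $\gamma\in D$, $\sigma$ is absolute between $(M_\gamma,\in,R)$ and $(N,\in,R)$.} We use induction on $\sigma$, for all $\gamma$ at once; only $\sigma=\exists v\,\tau$ needs an argument. Let $\vec a\in M_\gamma$. A witness in $M_\gamma$ is one in $N$ by the induction hypothesis. Conversely, let $v\in N$ with $(N,\in,R)\models\tau(v,\vec a)$. By Steps 1 and 2 there is $\gamma'>\gamma$ in $D$ with $v,\vec a\in M_{\gamma'}$. The induction hypothesis for $\gamma'$ gives $M_{\gamma'}\models\tau(v,\vec a)$, so $M_{\gamma'}\models\sigma(\vec a)$, and $M_\gamma\models\sigma(\vec a)$ by Step 1.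

Now take $\gamma\in D$ with $\vec x\in N_\gamma$. Then $\psi(\vec x)$ holds in $N$ if and only if it holds in $N_\gamma$ (as $\gamma\in D$), if and only if $\psi(k(\vec x))$ holds in $M_\gamma$ (local elementarity for $t=N_\gamma$), if and only if $\psi(k(\vec x))$ holds in $N$ (Step 3).
\end{proof}

\begin{remark}\label{rem:hier}
If $V\models\mathrm{ZF}$, the sets $V_{1+\alpha}$ form a hierarchy with union $V$, and ``locally elementary and cofinal'' is the first-order condition that completes the argument of Section~\ref{sub:expect}. On the other hand, if $V$ is the union of a hierarchy, then Collection holds: send $x\in a$ to the least level containing a witness and apply Replacement. So a universe in which Collection fails is not the union of any hierarchy, and Proposition~\ref{prop:local} cannot be applied to it directly.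
\end{remark}

\section{The inner model and the proof of Theorem~\ref{thm:B}}\label{sec:N}

Assume now $p\in j(z)$. By Remark~\ref{rem:hier} we must leave $V$ and build a class $N$ that is the union of a hierarchy. The requirements dictate the construction. The maps $j_q$ with $q\in N$ should send $N$ to $N$, so $N$ is closed under images. The covering sets $c(y)$ should lie in $N$, so $N$ contains $z$ and is closed under preimages. The class $N$ cannot be expected to evaluate $\varphi$ as $V$ does, so it is given $R$ as a predicate. Finally, it should compute $\mathrm{Sat}(t)$ correctly, so each level adds the definable subsets of the previous one.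

For a transitive set $A$ let
\[
A^*=\mathrm{tc}\bigl(A\cup\{A\}\cup\{y:\exists q,x\in A\;R(q,x,y)\}\cup\{x:\exists q,y\in A\;R(q,x,y)\}\bigr).
\]
The last two classes are images of subsets of $A\times A$ under functions, so $A^*$ is a set by Replacement. Let $N_0=\mathrm{tc}(\{p,z\})$, let $N_{\alpha+1}$ be the set of all subsets of $N_\alpha^*$ definable with parameters over $(N_\alpha^*,\in,R)$, take unions at limits, and let $N=\bigcup_\alpha N_\alpha$.

\begin{lemma}\label{lem:N}
\begin{itemize}
\item[(a)] $N_\alpha\cup\{N_\alpha\}\subseteq N_\alpha^*\subseteq N_{\alpha+1}$, the sequence $\langle N_\alpha\rangle$ is a hierarchy, and $p,z\in N$.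
\item[(b)] Let $q\in N$ and $R(q,x,y)$. Then $x\in N$ if and only if $y\in N$.
\item[(c)] $\mathrm{Ord}\subseteq N$.
\item[(d)] $c(y)\in N$ for every $y\in N$.
\item[(e)] $(N,\in,R)\models\mathrm{ZF}^{-}$, with Separation and Collection for all formulas of $\{\in,R\}$.
\item[(f)] If $t\in N$ is nonempty and transitive, then $t^{<\omega}$ and $\mathrm{Sat}(t)$ belong to $N$ and are the sets that $(N,\in,R)$ computes from their definitions.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each $a\in N_\alpha^*$ equals $\{v\in N_\alpha^*:v\in a\}$ by transitivity, so $N_\alpha^*\subseteq N_{\alpha+1}$. An element of $N_{\alpha+1}$ is a subset of $N_\alpha^*\subseteq N_{\alpha+1}$, so $N_{\alpha+1}$ is transitive. The rest follows by induction.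

(b) If $q$ and one of $x,y$ lie in $N_\alpha$, the other lies in $N_\alpha^*$.

(c) The set $N_\alpha^*\cap\mathrm{Ord}$ is an ordinal $\ge N_\alpha\cap\mathrm{Ord}$, and it is definable over $N_\alpha^*$, so it is in $N_{\alpha+1}$. Hence $N_\alpha\cap\mathrm{Ord}<N_{\alpha+1}\cap\mathrm{Ord}$, and $N_\alpha\cap\mathrm{Ord}\ge\alpha$ by induction.

(d) Let $y\in N_\alpha$. Since $z\subseteq N_0\subseteq N_\alpha$, every element of $c(y)$ lies in $N_\alpha^*$, and $c(y)=\{x\in N_\alpha^*:\exists q\in z\;R(q,x,y)\}$ is definable over $(N_\alpha^*,\in,R)$ from $z$ and $y$.

(e) Extensionality and Foundation hold because $N$ is transitive, and Infinity because $\omega\in N$. For $x,y\in N_\alpha$, the sets $\{x,y\}$ and $\bigcup x$ are definable subsets of $N_\alpha^*$. For Separation, given $\psi$ and $a,\vec w\in N$, use Lemma~\ref{lem:reflect} to find $\gamma$ with $a,\vec w\in N_\gamma$ and $\psi$ absolute between $N_\gamma$ and $N$. Then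
\[
\{v\in a:(N,\in,R)\models\psi(v,\vec w)\}=\{v\in a:(N_\gamma,\in,R)\models\psi(v,\vec w)\},
\]
and the right side is defined over $(N_\gamma^*,\in,R)$ from $a,\vec w$ and the element $N_\gamma$, which bounds the quantifiers of $\psi$. For Collection, suppose each $x\in a$ has a witness in $N$, and let $\alpha_x$ be least such that $N_{\alpha_x}$ contains one. By Replacement in $V$ the supremum $\alpha$ of the $\alpha_x$ exists, and $N_\alpha\in N$ collects witnesses.

(f) By (e), the facts of Section~\ref{sec:prelim} hold in $(N,\in,R)$. The product $t^3$ is described by a $\Delta_0$ formula, so it is in $N$, and $r=R\cap t^3\in N$ by Separation. Every finite sequence from $t$ is in $N$, by induction in $V$ on its length, using $a\cup\{(n,x)\}\in N$ for $a,x\in N$. Being a finite sequence from $t$ is $\Delta_0$ in $t$ and $\omega$, so the set that $N$ computes as $t^{<\omega}$ is the true one. The graphs of addition and multiplication on $\omega$ are the unique sets satisfying their $\Delta_0$ recursion equations, so they, and with them the syntax, are the same in $N$ and in $V$. Finally, $N$ contains a set $S$ that it believes obeys Tarski's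 clauses for $(t,\in,r)$. These clauses are $\Delta_0$ in $S,t,r,t^{<\omega},\omega$ and the two graphs, so $S$ obeys them in $V$, and $S=\mathrm{Sat}(t)$ by uniqueness.
\end{proof}

By (b), every admissible $q\in N$ gives a map $j_q\restriction N:N\to N$ whose graph is $R(q,\cdot,\cdot)\cap N^2$. Let $\mathcal{E}$ be the class of admissible $q\in N$ such that $j_q\restriction N$ is locally elementary, is cofinal in $N$, and moves an ordinal. The class $N$ is defined in $V$ from the parameters $p$ and $z$, but inside the structure $(N,\in,R)$ these parameters are no longer needed.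

\begin{lemma}\label{lem:Edef}
$\mathcal{E}$ is definable over $(N,\in,R)$ without parameters.
\end{lemma}

\begin{proof}
An element $q\in N$ is admissible if and only if $(N,\in,R)\models\exists x\,\exists y\,R(q,x,y)$; for the forward direction take $x=\emptyset$ and $y=j_q(\emptyset)\in N$. For such $q$, read $j_q(x)=y$ as $R(q,x,y)$. Cofinality in $N$ quantifies over $N$ only, and moving an ordinal is expressed in $N$ by Lemma~\ref{lem:N}(c). Local elementarity refers to transitive $t\in N$, to $t'=j_q(t)\in N$, to sequences $a\in t^{<\omega}$ and $j_q\circ a$, and to $\mathrm{Sat}(t)$ and $\mathrm{Sat}(t')$. Once $t'$ is transitive and $j_q$ maps $t$ into $t'$, the sequence $j_q\circ a$ is the element $a'$ of $(t')^{<\omega}$ of the same length with $R(q,a(i),a'(i))$ for all $i$. By Lemma~\ref{lem:N}(f), all these objects are in $N$ and are computed correctly there.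
\end{proof}

\begin{lemma}\label{lem:pE}
$p\in\mathcal{E}$.
\end{lemma}

\begin{proof}
We know that $p\in N$ is admissible and $j_p=j$, and $j$ moves an ordinal by Lemma~\ref{lem:basic}(c). For $y\in N$ we have $c(y)\in N$ and $y\in j(c(y))$ by Lemmas~\ref{lem:N}(d) and~\ref{lem:cover}, so $j\restriction N$ is cofinal in $N$. Let $t\in N$ be nonempty and transitive. By elementarity $j(t)$ is transitive and $j(x)\in j(t)$ for $x\in t$. Because $R$ is given by a parameter-free formula of $\{\in\}$, so is the operation $t\mapsto\mathrm{Sat}(t)$, and \eqref{eq:commute} gives $j(\mathrm{Sat}(t))=\mathrm{Sat}(j(t))$. By Lemma~\ref{lem:basic}(a), $j((e,a))=(j(e),j(a))=(e,j\circ a)$ for $e\in\omega$ and $a\in t^{<\omega}$. Hence $(e,a)\in\mathrm{Sat}(t)$ if and only if $(e,j\circ a)\in\mathrm{Sat}(j(t))$.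
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose $V$ is a model of the theory, and form $N$ and $\mathcal{E}$. For $q\in\mathcal{E}$ let $\mathrm{cr}(q)$ be the least ordinal moved by $j_q$. By Lemma~\ref{lem:pE}, $\mathcal{E}$ is nonempty, so there is a least value $\kappa_0$ of $\mathrm{cr}$, attained at some $q\in\mathcal{E}$. By Lemmas~\ref{lem:Edef} and~\ref{lem:N}(c), the statement ``$v=\mathrm{cr}(q')$ for some $q'\in\mathcal{E}$, and $v\le\mathrm{cr}(q'')$ for all $q''\in\mathcal{E}$'' is a parameter-free formula $\psi(v)$ of $\{\in,R\}$ whose unique solution in $(N,\in,R)$ is $\kappa_0$. Proposition~\ref{prop:local} for $k=j_q\restriction N$ gives $(N,\in,R)\models\psi(j_q(\kappa_0))$, so $j_q(\kappa_0)=\kappa_0$. This contradicts $\kappa_0=\mathrm{cr}(q)$.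
\end{proof}

The minimizing map $j_q$ need not be $j$, and nothing is claimed about its elementarity in $V$; only its behavior on $N$ is used. The hypothesis $p\in j(z)$ enters once, through Lemma~\ref{lem:cover}, to make $j\restriction N$ cofinal in $N$; cofinality in turn enters once, in Step 2 of Proposition~\ref{prop:local}. By Theorem~\ref{thm:A} and Remark~\ref{rem:notcof}, this hypothesis cannot be removed if $\mathrm{ZFC}+\mathrm{I1}$ is consistent, even over $\mathrm{ZFC}^{-}$.

\section{Complements}\label{sec:comp}

\subsection{Parameters that define no embedding}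

\begin{corollary}\label{cor:params}
Over $\mathrm{ZF}^{c-}$, a nontrivial elementary $j:V\to V$, cofinal or not, is never definable without parameters, from an ordinal, or from an element of $\mathrm{ran}(j)$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:B} it suffices to find $z$ with $p\in j(z)$. If $p=\alpha$ is an ordinal, then $\alpha\le j(\alpha)<j(\alpha)+1=j(\alpha+1)$ by Lemma~\ref{lem:basic}(b). A definition without parameters is one with the dummy parameter $p=0$. If $p=j(w)$, then $p\in j(\{w\})$.
\end{proof}

\subsection{Bounded elementarity}

A formula is $\Sigma_n$ if it consists of $n$ alternating blocks of quantifiers, beginning with $\exists$, followed by a $\Delta_0$ formula. Every formula is logically equivalent to a $\Sigma_n$ formula for all large $n$, by passing to prenex form. A map is \emph{$\Sigma_n$-elementary} if \eqref{eq:elem} holds for all $\Sigma_n$ formulas $\psi$. For a definable map $V\to V$ this is a single sentence: truth of a coded $\Delta_0$ formula is defined by evaluating it in any transitive set containing the arguments, truth of a coded $\Sigma_n$ formula is defined by prefixing $n$ quantifiers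 over finite sequences, and $\mathrm{ZF}^{c-}$ proves that this agrees with $\psi$ for each $\Sigma_n$ formula $\psi$ of the metatheory.

\begin{corollary}\label{cor:sigman}
For each $\varphi$ there is $n$ such that $\mathrm{ZF}^{c-}$ proves that no $p$ makes $\varphi(\cdot,\cdot,p)$ a nontrivial, cofinal, $\Sigma_n$-elementary map $V\to V$.
\end{corollary}

\begin{proof}
A proof of a contradiction from $(\mathrm{ZF}^{c-})_\varphi^{\mathrm{cof}}$ uses instances of \eqref{eq:elem} for finitely many formulas $\psi_1,\dots,\psi_k$. Since the constant $p$ does not occur in $\mathrm{ZF}^{c-}$, this theory proves that no $p$ makes $\varphi(\cdot,\cdot,p)$ a nontrivial cofinal map preserving $\psi_1,\dots,\psi_k$. Take $n$ so large that each $\psi_i$ is logically equivalent to a $\Sigma_n$ formula.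
\end{proof}

\subsection{A formally weaker hypothesis for Theorem~\ref{thm:A}}

Let $T_n$ be $\mathrm{ZFC}$ plus the statement: for some limit $\lambda>\omega$ and some $p:V_\lambda\to V_\lambda$ other than the identity, $p^+$ extends $p$ and is a $\Sigma_n$-elementary map $V_{\lambda+1}\to V_{\lambda+1}$. The theory $\mathrm{ZFC}+\mathrm{I1}$ proves each $T_n$. Indeed $j=p^+$ for $p=j\restriction V_\lambda$ by Lemma~\ref{lem:plus}, and $p$ is not the identity, since otherwise $j(E)=\bigcup\{e\in V_\lambda:e\subseteq E\}=E$ for all $E\in V_{\lambda+1}$.

\begin{proposition}\label{prop:Aprime}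
If every $T_n$ is consistent, then $(\mathrm{ZFC}^{-})_\varphi$ is consistent for the formula $\varphi$ of Definition~\ref{def:phi}.
\end{proposition}

\begin{proof}
By compactness it suffices to find a model of each finite $\Gamma\subseteq(\mathrm{ZFC}^{-})_\varphi$. Let $\psi_1,\dots,\psi_k$ be the formulas whose elementarity axioms occur in $\Gamma$. Choose $n$ such that the following are logically equivalent to $\Sigma_n$ formulas: $\psi_1^*,\dots,\psi_k^*$, the formulas expressing ``$E,u$ is a code'' and ``$\pi_E(u)=\pi_{E'}(u')$'' over $V_{\lambda+1}$, and the definitions over $V_{\lambda+1}$ of $(1,0)$ and of $A\mapsto E_A$. In a model of $T_n$, let $j=p^+$ and define $H$ and $j^*$ as in Section~\ref{sec:A}. Lemmas~\ref{lem:H} and~\ref{lem:codes} do not mention $j$. Preservation of codes and of equality makes $j^*$ well defined, and preservation of $\psi_i^*$ makes $j^*$ preserve $\psi_i$. As $j(E_A)=E_{j(A)}$ and $j((1,0))=(1,0)$, the map $j^*$ extends $j$, hence extends $p$, and is nontrivial. The proof that $\varphi(\cdot,\cdot,p)$ defines $j^*$ in $H$ used $p^+(E)=j(E)$, which now holds by definition, the well-foundedness of $j(E)$,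 and $p(u)=j(u)$, which holds as $p^+$ extends $p$. So the structure $(H,\in,p)$ of this model satisfies $\Gamma$.
\end{proof}

\subsection{A lower bound}

We recall the constructible hierarchy, which is available in $\mathrm{ZF}^{c-}$ by Section~\ref{sec:prelim}: $L_0=\emptyset$, $L_{\alpha+1}$ is the set of subsets of $L_\alpha$ definable with parameters over $(L_\alpha,\in)$, unions are taken at limits, and $L=\bigcup_\alpha L_\alpha$. The levels are transitive and increasing, and $\alpha\in L_{\alpha+1}$. There is a well-order $<_L$ of $L$, defined without parameters, of which each $L_\alpha$ is an initial segment. The map $\alpha\mapsto L_\alpha$ is absolute for transitive models of $\mathrm{ZF}$, and $\mathrm{ZF}+V=L$ proves the Axiom of Choice.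

\begin{proposition}\label{prop:C}
For every $\varphi$, the theory $(\mathrm{ZF}^{c-})_\varphi$ proves $\mathrm{Con}(\mathrm{ZFC})$.
\end{proposition}

\begin{proof}
Work in $V\models(\mathrm{ZF}^{c-})_\varphi$ and let $\kappa$ be the critical point of $j$. We show $L_\kappa\models\mathrm{ZFC}$, in the sense of the satisfaction relation of $L_\kappa$. By Lemma~\ref{lem:basic}(a), $\kappa>\omega$, and $\kappa$ is a limit, since $\kappa=\beta+1$ would give $j(\kappa)=j(\beta)+1=\kappa$.

\emph{Every $f:\alpha\to\kappa$ with $\alpha<\kappa$ is bounded in $\kappa$.} Otherwise $j(f):\alpha\to j(\kappa)$ is unbounded in $j(\kappa)$. But $j(f)(\xi)=j(f)(j(\xi))=j(f(\xi))=f(\xi)<\kappa<j(\kappa)$ for all $\xi<\alpha$.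

\emph{For $\delta<\kappa$, $j$ fixes every subset of $L_\delta$.} Suppose $j$ fixes every element of $L_\delta$, and let $x\subseteq L_\delta$. Then $j(x)\subseteq L_{j(\delta)}=L_\delta$, and for $y\in L_\delta$ we have $y\in j(x)\iff j(y)\in j(x)\iff y\in x$; so $j(x)=x$. The elements of $L_{\delta+1}$ are such subsets, so by induction $j$ fixes every element of $L_\delta$ for all $\delta<\kappa$.

\emph{For $\delta<\kappa$, the class $W_\delta$ of constructible subsets of $L_\delta$ is in bijection with an ordinal below $\kappa$.} For $A\in W_\delta$ let $\rho_\delta(A)$ be the order type of the set $\{B\in W_\delta:B<_LA\}$. The map $\rho_\delta$ is injective, and its range is an initial segment of $\mathrm{Ord}$, a priori possibly all of it. By \eqref{eq:commute}, $j(\rho_\delta(A))=\rho_{j(\delta)}(j(A))=\rho_\delta(A)$, so $\kappa$ is not in the range. Thus the range is an ordinal $o(\delta)\le\kappa$, and $j(o(\delta))=o(j(\delta))=o(\delta)$ gives $o(\delta)<\kappa$. By Replacement $W_\delta$ is a set. With the first claim we obtain: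
\begin{equation}\label{eq:bounded}
\text{every function from a subset of $W_\delta$ into $\kappa$ is bounded in $\kappa$.}
\end{equation}
Note that $L_\delta\subseteq W_\delta$, since $L_\delta$ is transitive.

\emph{The axioms.} Extensionality, Foundation, Pairing, Union and Infinity hold because $L_\kappa$ is transitive and $\kappa>\omega$ is a limit. Let $a\in L_\delta$ with $\delta<\kappa$. For Collection, send $x\in a$ to the least level below $\kappa$ containing a witness; by \eqref{eq:bounded} some $L_\eta\in L_\kappa$ contains witnesses for all $x\in a$. For Power Set, the subsets of $a$ in $L_\kappa$ belong to $W_\delta$, so by \eqref{eq:bounded} they all lie in some $L_\eta$ with $\delta\le\eta<\kappa$, and $\{x\in L_\eta:x\subseteq a\}\in L_{\eta+1}$ is the power set of $a$ in $L_\kappa$. For Separation, run the proof of Lemma~\ref{lem:reflect} with $L_\kappa$ in place of $N$. Tuples of a fixed finite length from $L_\beta$ lie in $L_{\beta+m}$ for some $m\in\omega$, so each $h_\tau$ is bounded below $\kappa$ on them by \eqref{eq:bounded}, and $\gamma=\sup_n\beta_n<\kappa$ by the first claim. Thus a given formula is absolute between $L_\kappa$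 and some $L_\gamma$, $\gamma<\kappa$, containing $a$ and the parameters, and the required subset of $a$ is in $L_{\gamma+1}$. So $L_\kappa\models\mathrm{ZF}$. By absoluteness of the hierarchy $L_\kappa\models V=L$, hence $L_\kappa\models\mathrm{ZFC}$.
\end{proof}

\begin{remark}
Suppose primitive recursive arithmetic proved $\mathrm{Con}(\mathrm{ZFC})\to\mathrm{Con}((\mathrm{ZF}^{-})_\varphi)$ for some $\varphi$. The theory $(\mathrm{ZF}^{-})_\varphi$ extends $(\mathrm{ZF}^{c-})_\varphi$, so by Proposition~\ref{prop:C} it would prove its own consistency, and it would be inconsistent by the second incompleteness theorem. In this sense the hypothesis of Theorem~\ref{thm:A} cannot be replaced by $\mathrm{Con}(\mathrm{ZFC})$. The exact consistency strength of the statement in part (1) of the question is not determined here.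
\end{remark}

\begin{thebibliography}{1}

\bibitem{Matthews}
Richard Matthews, \emph{Taking Reinhardt's Power Away}, arXiv:2009.01127 (2020).

\end{thebibliography}
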